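# The least number of edges in a $K_{s,t}$-saturated bipartite graph

## 1. The count $(s+t-2)n-(s-1)(t-1)$, tested on stars

Let $1\le s\le t$ be integers. An $n$-by-$n$ bipartite graph has two vertex classes $U$ and $U'$, each of size $n$.

**Definition (saturated).** An $n$-by-$n$ bipartite graph $G$ is $K_{s,t}$-saturated if it contains no copy of $K_{s,t}$, but adding any missing edge between $U$ and $U'$ creates one. Copies are unordered: the $s$-vertex class of the copy may lie in $U$ or in $U'$.

How few edges can such a graph have when $n$ is large? Throughout, we write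
$$D=s+t-2,\qquad h=t-s\ge 0 .$$

Here is the answer that one would first guess. A missing edge $xy$ must be completed by many edges already present, and a cheap way to provide them is to have a few vertices joined to everything. So choose $S\subset U$ and $S'\subset U'$ of size $s-1$, join each to the whole opposite class, and put an $h$-regular bipartite graph between the remaining $n-s+1$ vertices on each side. Every remaining vertex then has degree $s-1+h=t-1$. If $x\not\sim y$ with $x\in U$, then after adding $xy$ the sets $S\cup\{x\}$ and $N(x)\cup\{y\}$ form a $K_{s,t}$. (That there is no $K_{s,t}$ before adding the edge is checked in Section 2.) The number of edges is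
$$2(s-1)n-(s-1)^2+h(n-s+1)=Dn-(s-1)(t-1).$$
Nothing in this graph looks wasteful, so a first guess is that $Dn-(s-1)(t-1)$ is the minimum. Let us test it on stars.

For $K_{1,1}$ the only saturated graph is the empty graph, and the guess is $0$. Correct.

A $K_{1,2}$-saturated graph is a matching. If $x\in U$ and $y\in U'$ were both uncovered, adding $xy$ would create no $K_{1,2}$. So one class is completely covered, the matching is perfect, and there are $n$ edges. The guess is $n$. Correct.

A graph is $K_{1,3}$-saturated exactly when all degrees are at most $2$ and every missing edge has an endpoint of degree exactly $2$. The guess is $2n$. But take a single edge $x_0y_0$ together with a cycle on the other $2(n-1)$ vertices ($n\ge3$). Every missing edge has an endpoint other than $x_0,y_0$, and that endpoint has degree $2$. The graph is saturated and has $2n-1$ edges, so the guess is wrong.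

For $K_{1,t}$ with general $t$ we can find the truth by hand. Let $A\subseteq U$ and $A'\subseteq U'$ be the sets of vertices of degree less than $t-1$, with $|A|=a$ and $|A'|=a'$. If $x\in A$ and $y\in A'$ were not adjacent, adding $xy$ would create a $K_{1,t}$ centered at $x$ or at $y$, so one of them would already have degree at least $t-1$, a contradiction. So $A$ and $A'$ are completely joined. Counting edges from $U'$,
$$e(G)\ge (t-1)(n-a')+a\,a'=(t-1)n-a'(t-1-a),$$
and counting from $U$, $e(G)\ge(t-1)n-a(t-1-a')$. If $a'\le a$, then $a'(t-1-a)\le a'(t-1-a')\le (t-1)^2/4$; if $a\le a'$, use the other bound. Since $e(G)$ is an integer, $e(G)\ge(t-1)n-\lfloor (t-1)^2/4\rfloor$. The example above suggests how to reach this value: join $\lfloor (t-1)/2\rfloor$ vertices on each side completely to each other and to nothing else. So for stars the guess is too large by $\lfloor h^2/4\rfloor$, where $h=t-1$.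

Keep this small computation in mind. It combines two counts, one from each side, and the product $aa'$ does the work. The main inequality in Section 6 is its general form.

## 2. The value $Dn-\lfloor D^2/4\rfloor$ and graphs attaining it

The same correction should be possible inside the first construction, since after removing $S\cup S'$ what is left behaves like a $K_{1,h+1}$-saturated graph. Because $(D-h)(D+h)=(2s-2)(2t-2)$, we have
$$\Big\lfloor \tfrac{D^2}{4}\Big\rfloor=(s-1)(t-1)+\Big\lfloor \tfrac{h^2}{4}\Big\rfloor .\tag{1}$$
So the corrected guess is $Dn-\lfloor D^2/4\rfloor$. This lower bound for large $n$ is a conjecture stated in Wenying Gan, Dániel Korándi, Benny Sudakov, "$K_{s,t}$-saturated bipartite graphs", arXiv:1402.2471 (2014). We shall prove that the conjecture is true.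

**Theorem A.** For $1\le s\le t$ there is $n_0$ such that every $K_{s,t}$-saturated $n$-by-$n$ bipartite graph with $n\ge n_0$ has at least $Dn-\lfloor D^2/4\rfloor$ edges.

**Theorem B.** For every $n\ge s-1+h+\lfloor h/2\rfloor$ there is a $K_{s,t}$-saturated $n$-by-$n$ bipartite graph with exactly $Dn-\lfloor D^2/4\rfloor$ edges. So for large $n$ the minimum is exactly $Dn-\lfloor D^2/4\rfloor$.

**Proof of Theorem B.** Put $q=\lfloor h/2\rfloor$. Choose $S\subset U$, $S'\subset U'$ of size $s-1$, each joined to all of the opposite class. On $(U\setminus S)\times(U'\setminus S')$ put the following graph $H_0$. Choose $Q\subset U\setminus S$ and $Q'\subset U'\setminus S'$ of size $q$, joined completely to each other and to nothing else in $H_0$. Between the remaining $m=n-s+1-q\ge h$ vertices on each side put an $h$-regular bipartite graph (number both sides by residues mod $m$ and join $i$ to $i,i+1,\dots,i+h-1$). All degrees in $H_0$ are at most $h$.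

The graph is $K_{s,t}$-free. Given a $K_{s,t}$, delete $S\cup S'$. Each class of the copy loses at most $s-1$ vertices. So at least $1$ vertex of the $s$-class and at least $t-s+1=h+1$ vertices of the $t$-class remain, and some $H_0$-degree is at least $h+1$, a contradiction.

The graph is saturated. Let $x\not\sim y$ with $x\in U$, $y\in U'$. Then $x\notin S$, $y\notin S'$, and not both $x\in Q$ and $y\in Q'$. Say $x\notin Q$. Then $d(x)=s-1+h=t-1$, and after adding $xy$ the sets $S\cup\{x\}$ and $N(x)\cup\{y\}$ form a $K_{s,t}$. If instead $y\notin Q'$, use $S'\cup\{y\}$ and $N(y)\cup\{x\}$.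

The number of edges is
$$2(s-1)n-(s-1)^2+q^2+h(n-s+1-q)=Dn-(s-1)(s-1+h)-q(h-q).$$
Here $s-1+h=t-1$ and $q(h-q)=\lfloor h^2/4\rfloor$, so by (1) this is $Dn-\lfloor D^2/4\rfloor$. $\blacksquare$

For instance, for $K_{2,4}$ and $n=4$ we get one full vertex on each side ($7$ edges), one edge between $Q$ and $Q'$, and a $K_{2,2}$: $12=4\cdot4-4$ edges, one fewer than the first guess.

The rest of the notes proves Theorem A.

## 3. Tensor products for $s=t$, and the two types of missing edges

A sensible first approach is to bound the number of missing edges by linear algebra. It settles one case completely.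

**Proposition 1.** If $s=t$ and $n\ge s$, then a $K_{s,s}$-saturated $n$-by-$n$ bipartite graph has at least $(2s-2)n-(s-1)^2=Dn-\lfloor D^2/4\rfloor$ edges.

**Proof.** Let $(x_i,y_i)$ be the missing edges, and let $A_i\ni x_i$ and $B_i\ni y_i$ be the classes, in $U$ and $U'$, of a $K_{s,s}$ created by adding $x_iy_i$. The only missing edge in $A_i\times B_i$ is $(x_i,y_i)$.

Choose vectors $u_x$ ($x\in U$) in $\mathbb R^{n-s+1}$, any $n-s+1$ of them linearly independent, and vectors $v_y$ ($y\in U'$) likewise. The $n-s$ vectors $u_x$ with $x\in U\setminus A_i$ span a hyperplane. Let $\varphi_i$ be a nonzero linear functional whose kernel is that hyperplane. For $x\in A_i$ the vector $u_x$ is independent of those $n-s$ vectors, so $\varphi_i(u_x)\ne0$. Define $\psi_i$ similarly from $B_i$ and the $v_y$. Then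
$$(\varphi_i\otimes\psi_i)(u_{x_j}\otimes v_{y_j})=\varphi_i(u_{x_j})\,\psi_i(v_{y_j})\ne0 \iff (x_j,y_j)\in A_i\times B_i\iff i=j .$$
So the functionals $\varphi_i\otimes\psi_i$ are linearly independent in a space of dimension $(n-s+1)^2$, and there are at most $(n-s+1)^2$ missing edges. Hence $e\ge n^2-(n-s+1)^2=(2s-2)n-(s-1)^2$. $\square$

Now let $s<t$. Say that a missing edge is of type I if adding it creates a copy with $s$-class in $U$, and of type II if it creates one with $s$-class in $U'$. For the missing edges of type I the argument works with $|A_i|=s$, $|B_i|=t$ and spaces of dimension $n-s+1$ and $n-t+1$, so there are at most $(n-s+1)(n-t+1)$ of them. If all missing edges were of type I, we would get $e\ge n^2-(n-s+1)(n-t+1)=Dn-(s-1)(t-1)$, which is the first guess. But both types can be needed. In the $K_{1,3}$-saturated graph above, a missing edge $x_0y$ can only be completed by a star centered at $y$, and a missing edge $xy_0$ only by a star centered at $x$. Adding the two bounds allows $2(n-s+1)(n-t+1)$ missing edges, which exceeds $n^2$ for large $n$ and says nothing. The mixture of types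 is what makes the first guess false, and it is also where this method stops.

From now on $s<t$, so $h\ge1$ and $t-1\ge s$.

## 4. Spanning and closure

We need a language that treats both types at once. Let $G$ be $K_{s,t}$-saturated with $n\ge s$, and let $e=e(G)$. As usual $N(v)$ is the neighborhood of $v$ and $d(v)=|N(v)|$. For a subset $Q$ of one class, $N(Q)$ denotes the common neighborhood of $Q$, with $N(\emptyset)$ the whole opposite class. Letters $x,w$ denote vertices of $U$, and $y,z$ vertices of $U'$.

**Definition (spanning, closure).** A set $Q$ in one class spans a vertex $v$ of the same class if there is $Q_1\subseteq Q$ with $|Q_1|=s-1$ and $|N(v)\cap N(Q_1)|\ge t-1$. We then say that $Q$ spans $v$ through $Q_1$. The closure $\langle Q\rangle$ is the smallest superset of $Q$ in its class that contains every vertex it spans.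

The closure exists because spanning is monotone in $Q$, so an intersection of closed sets is closed. It is reached from $Q$ by adding spanned vertices one at a time. If $Q\subseteq\langle R\rangle$, then $\langle Q\rangle\subseteq\langle R\rangle$. If $|Q|<s-1$, then $Q$ spans nothing and $\langle Q\rangle=Q$.

Three examples. For $s=1$ the only choice is $Q_1=\emptyset$, so every set spans exactly the vertices of degree at least $t-1$. For $s=2$, $Q$ spans $v$ when some $u\in Q$ has at least $t-1$ common neighbors with $v$. Thus $\langle Q\rangle$ is $Q$ together with the connected components meeting $Q$ in the auxiliary graph on the class in which two distinct vertices are joined when they share at least $t-1$ neighbors. Finally, in the graph of Theorem B, $S'$ spans every vertex of $U'\setminus(S'\cup Q')$, because such a vertex has degree $t-1$ and $N(S')=U$. A vertex of $Q'$ has degree $s-1+q<t-1$, so no set at all spans it. A set with closure $U'$ must contain $Q'$, and $S'\cup Q'$ does have closure $U'$.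

**Lemma 2.** If $x\not\sim y$, then $N(x)$ spans $y$ or $N(y)$ spans $x$.

**Proof.** Adding $xy$ creates a $K_{s,t}$ containing $xy$. If its $s$-class is $Q_1\cup\{y\}\subseteq U'$ and its $t$-class is $P\cup\{x\}$, then $Q_1\subseteq N(x)$ and $P\subseteq N(y)\cap N(Q_1)$ with $|P|=t-1$. So $N(x)$ spans $y$ through $Q_1$. If the $s$-class lies in $U$, then in the same way $N(y)$ spans $x$. $\square$

**Lemma 3.** All degrees are at least $s-1$.

**Proof.** Let $x\in U$; the other class is symmetric. If $x$ has no non-neighbor, $d(x)=n\ge s$. If $x\not\sim y$, then by Lemma 2 either $N(x)$ contains an $(s-1)$-set, or $N(y)$ spans $x$ and $d(x)\ge t-1$. $\square$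

## 5. Counting edges along a spanning order

Suppose that $F\subseteq U'$ has closure $U'$. Order $U'\setminus F$ so that each $y$ in it is spanned by $F$ together with the earlier vertices, through an $(s-1)$-set $T_y$ of such vertices. Call an edge $xy$ normal if $y\notin F$ and $T_y\subseteq N(x)$. Let $NN_x$ be the set of $y\in N(x)$ for which $xy$ is not normal.

**Lemma 4.** With this notation, for every $x\in U$,
$$N(x)\subseteq\langle NN_x\rangle,\qquad |NN_x|\ge s-1,\tag{2}$$
and
$$e\ \ge\ (t-1)(n-|F|)+\sum_{x\in U}|NN_x| .\tag{3}$$

**Proof.** The normal edges at $y\notin F$ are those to $N(y)\cap N(T_y)$, and there are at least $t-1$ of them. This gives (3).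

For the first part of (2) we go through $N(x)$ along the order. Vertices of $N(x)\cap F$ belong to $NN_x$, and so do those $y\in N(x)\setminus F$ with $xy$ not normal. If $xy$ is normal, then $T_y\subseteq N(x)$ consists of elements of $F$ and earlier vertices, so $T_y\subseteq\langle NN_x\rangle$ by induction. Since $T_y$ spans $y$, also $y\in\langle NN_x\rangle$.

If $|NN_x|<s-1$, then $NN_x$ spans nothing, so $N(x)\subseteq\langle NN_x\rangle=NN_x$ and $d(x)<s-1$, contradicting Lemma 3. $\square$

**Lemma 5.** If some $T\subseteq U'$ with $|T|=s-1$ has $\langle T\rangle=U'$ (or the same holds in $U$), then $e\ge Dn-(s-1)(t-1)\ge Dn-\lfloor D^2/4\rfloor$.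

**Proof.** Use (2) and (3) with $F=T$: $e\ge(t-1)(n-s+1)+(s-1)n$. $\square$

When generating $U'$ takes $s-1+f$ vertices, the same computation only gives $Dn-(s-1)(t-1)-f(t-1)$, and the loss $f(t-1)$ is too large: in the graph of Theorem B with $T=S'$, the true loss is $q(h-q)$. For stars we recovered the missing amount from the complete bipartite graph between the two sets of low-degree vertices, that is, from generators on both sides. We now do the same in general.

## 6. The main inequality: generators on both sides

Consider sets $S\subseteq U$ and $T\subseteq U'$ with $|S|=|T|=s-1$ and the following two properties.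

* (P1) $S$ and $T$ are completely joined.
* (P2) Every $x\in U\setminus N(T)$ is spanned by $S$, and every $y\in U'\setminus N(S)$ is spanned by $T$.

In the graph of Theorem B we can take $T=S'$; then $N(T)=U$, $N(S)=U'$, and (P2) is empty.

**Proposition 6.** If (P1) and (P2) hold for some $S,T$, then $e\ge Dn-\lfloor D^2/4\rfloor$.

**Proof.** **Step 1: generators.** This step fixes the two parameters that measure how far we are from Lemma 5. Let $F\supseteq T$ be of minimum size with $\langle F\rangle=U'$, and write $|F|=s-1+f$. Let $F'\supseteq S$ be of minimum size with $\langle F'\rangle=U$, and write $|F'|=s-1+f'$. No $y\in F\setminus T$ is spanned by $T$, since otherwise $F\setminus\{y\}$ would still contain $T$ and have closure $U'$. So by (P2), $F\setminus T\subseteq N(S)$. By (P1), $T\subseteq N(S)$.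

**Step 2: the sets $X_y$.** This step records, for a vertex $y$, from which $x$ it can be generated. For $y\in U'$ let
$$X_y=N(y)\cup\{x\not\sim y:\ N(y)\text{ does not span }x\}.$$
Every vertex of $U\setminus X_y$ is spanned by $N(y)\subseteq X_y$, so $\langle X_y\rangle=U$. And by Lemma 2, if $x\in X_y$, then $y\in N(x)$ or $N(x)$ spans $y$. For $x\in U$ put $J_x=\{y\in F: x\in X_y\}$.

**Step 3: many non-normal edges at $x\in N(T)$.** Use Lemma 4 with this $F$. We claim that $|NN_x|\ge|J_x|$ for $x\in N(T)$; the idea is to exchange $J_x$ for $NN_x$ in the generating set. Let $F_1=(F\setminus J_x)\cup NN_x$. Since $T\subseteq F\cap N(x)\subseteq NN_x$, we have $T\subseteq F_1$. By (2), $\langle F_1\rangle\supseteq\langle NN_x\rangle\supseteq N(x)$. By Step 2 each element of $J_x$ lies in $N(x)$ or is spanned by $N(x)$, so $J_x\subseteq\langle F_1\rangle$. Hence $F\subseteq\langle F_1\rangle$ and $\langle F_1\rangle=U'$. By minimality of $F$, $|F|\le|F_1|\le|F|-|J_x|+|NN_x|$, which is the claim.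

**Step 4: summation.** This step converts the claim into a bound involving $X_y$. For $x\in N(T)$ we have $T\subseteq J_x$, because $x\in N(y)\subseteq X_y$ for $y\in T$; so $|NN_x|\ge s-1+|J_x\setminus T|$. For $x\notin N(T)$ use $|NN_x|\ge s-1$ from (2). Exchanging the order of summation,
$$\sum_{x}|NN_x|\ \ge\ (s-1)n+\sum_{x\in N(T)}|J_x\setminus T|\ =\ (s-1)n+\sum_{y\in F\setminus T}|X_y\cap N(T)| .\tag{4}$$

**Step 5: each $X_y\cap N(T)$ is large.** Here the generators of $U$ enter. Let $y\in F\setminus T$. By Step 1, $y\in N(S)$, so $S\subseteq N(y)\subseteq X_y$. By (P1), $S\subseteq N(T)$. So $S\subseteq X_y\cap N(T)$. By (P2) every $x\notin N(T)$ is spanned by $S$, so $\langle X_y\cap N(T)\rangle\supseteq X_y$, and therefore $\langle X_y\cap N(T)\rangle=U$. By minimality of $F'$, $|X_y\cap N(T)|\ge s-1+f'$.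

**Step 6: conclusion.** Combining (3), (4) and Step 5,
$$e\ge(t-1)(n-s+1-f)+(s-1)n+f(s-1+f')=Dn-(s-1)(t-1)-f(h-f').$$
The hypotheses are symmetric in the two classes, so also $e\ge Dn-(s-1)(t-1)-f'(h-f)$. If $f\le f'$, then $f(h-f')\le f(h-f)\le h^2/4$. If $f'\le f$, then $f'(h-f)\le f'(h-f')\le h^2/4$. As $e$ is an integer, $e\ge Dn-(s-1)(t-1)-\lfloor h^2/4\rfloor$, and (1) finishes the proof. $\square$

For $s=1$ take $S=T=\emptyset$. Then $N(T)=U$ and $N(S)=U'$, so (P1) and (P2) hold trivially, and Theorem A follows; here $F$ and $F'$ are the sets $A'$ and $A$ of Section 1.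

From now on $2\le s<t$. What remains is to produce $S$ and $T$, or else to verify the hypothesis of Lemma 5. This is where $n$ must be large.

## 7. Few edges force rigid neighborhoods

**Standing assumptions.** In Sections 7 to 10 we assume two things.

First, $e<Dn$; otherwise the bound holds.

Second, all degrees are at least $s$. Suppose $d(m)=s-1$, say with $m\in U$. For $y\not\sim m$ the set $N(y)$ cannot span $m$, because $t-1>d(m)$. By Lemma 2, $N(m)$ spans every $y\notin N(m)$. So Lemma 5 applies with $T=N(m)$, and we are done. The case $m\in U'$ is symmetric.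

Both assumptions are symmetric in the classes. All constants below depend only on $s,t$ and on parameters explicitly mentioned.

**Lemma 7.** If $P$ is a set of $t-1$ vertices in one class, then $|N(P)|\le t-1$. Consequently, for any vertex $v$, at most $(t-1)2^{d(v)}$ vertices $u\ne v$ of its class satisfy $|N(u)\cap N(v)|\ge t-1$.

**Proof.** If $|N(P)|\ge t$, then $t$ vertices of $N(P)$ and $s\le t-1$ vertices of $P$ form a $K_{s,t}$. For the second claim, each such $u$ lies in $N(P)$ for some $(t-1)$-set $P\subseteq N(v)$; there are at most $2^{d(v)}$ sets $P$, and each has at most $t-1$ common neighbors. $\square$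

The next lemma says that if a set $K$ spans almost everything in one step, then almost every vertex looks as in the extremal graph.

**Lemma 8.** Let $K\subseteq U'$, let $B'$ be the set of vertices of $U'\setminus K$ not spanned by $K$, and let $Y^\circ=U'\setminus(K\cup B')$. For $y\in Y^\circ$ fix $T(y)\subseteq K$ with $|T(y)|=s-1$ and $|N(y)\cap N(T(y))|\ge t-1$. Call an edge $xy$ normal if $y\in Y^\circ$ and $T(y)\subseteq N(x)$, and let $nn(x)$ be the number of non-normal edges at $x$. Put $R=(t-1)(|K|+|B'|)$. Then the following hold.

1. $nn(x)\ge s-1$ for all $x\in U$. Call $x$ lean if $nn(x)=s-1$. For lean $x$, the set $\tau(x):=N(x)\cap(K\cup B')$ satisfies $\tau(x)\subseteq K$ and $|\tau(x)|=s-1$. Moreover $N(x)\setminus\tau(x)\neq\emptyset$, and $T(y)=\tau(x)$ for every $y\in N(x)\setminus\tau(x)$.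
2. At most $R$ vertices $x$ are not lean, and $\sum_x(nn(x)-(s-1))\le R$.
3. Call $y\in Y^\circ$ tight if $d(y)=t-1$ and $N(y)\subseteq N(T(y))$. At most $(s+1)R$ vertices of $Y^\circ$ are not tight.
4. $d(y)\le t-1+2R$ for $y\in Y^\circ$.

**Proof.** (1) Edges into $K\cup B'$ are never normal. If $x$ has a normal edge $xy$, the $s-1$ vertices of $T(y)\subseteq N(x)\cap K$ give non-normal edges. If $x$ has none, then $nn(x)=d(x)\ge s$. Now let $nn(x)=s-1$. Since $d(x)\ge s$, there is a normal edge $xy$, and the non-normal neighbors of $x$ are exactly the vertices of $T(y)\subseteq K$. Hence $\tau(x)\subseteq T(y)$, and clearly $T(y)\subseteq\tau(x)$; so $\tau(x)=T(y)$. Every other neighbor $y'$ is normal, so $T(y')\subseteq N(x)\cap K=\tau(x)$, with equality because both have size $s-1$. There is at least one other neighbor, namely $y$.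

(2) The number of normal edges is $\sum_{y\in Y^\circ}|N(y)\cap N(T(y))|$, so
$$Dn>e=\sum_{y\in Y^\circ}|N(y)\cap N(T(y))|+\sum_x nn(x).$$
Subtract $(t-1)|Y^\circ|+(s-1)n=Dn-R$ from both sides:
$$\sum_{y\in Y^\circ}\big(|N(y)\cap N(T(y))|-(t-1)\big)+\sum_x\big(nn(x)-(s-1)\big)<R ,$$
and all summands are nonnegative. Both claims follow.

(3) By (1) the non-normal edges at a lean $x$ go to $K$. So non-normal edges into $Y^\circ$ occur only at $x$ with $nn(x)\ge s$, and for such $x$ we have $nn(x)\le s(nn(x)-s+1)$: with $m=nn(x)-s+1\ge1$ this reads $m+s-1\le sm$. By (2) there are at most $sR$ such edges. A vertex $y\in Y^\circ$ that is not tight either has a non-normal edge (at most $sR$ vertices) or has more than $t-1$ normal edges (at most $R$ vertices, by the displayed inequality).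

(4) By the displayed inequality, $y\in Y^\circ$ has at most $t-1+R$ normal edges. Its non-normal edges go to vertices $x$ that are not lean, of which there are at most $R$. $\square$

The same lemma holds with the classes exchanged.

## 8. Small almost-spanning sets on both sides yield $S$ and $T$

Suppose first that we have such sets in both classes. Lemma 8, used twice, describes almost all vertices. But (P2) is a statement about all vertices. To reach it we choose a vertex near which everything is rigid: spanning a vertex of degree exactly $t-1$ forces an inclusion of neighborhoods, and such an inclusion can be followed for a few steps.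

Put
$$\varepsilon=\frac1{100\,s\,t^4},\qquad \varepsilon_1=8st\varepsilon,\qquad \varepsilon_2=4(s+t)\varepsilon_1 .$$
Since $h\le t-1$, we have $1+h+h^2\le t^2$; also $\varepsilon_2\le8t\varepsilon_1$. So
$$\varepsilon_1+(1+h+h^2)\varepsilon_2\le 9t^3\varepsilon_1=72st^4\varepsilon<1.\tag{5}$$

**Lemma 9.** Let $\kappa\ge1$ and $n\ge n_1(\kappa):=3\kappa^2/\varepsilon$. If $K\subseteq U'$ and $K^*\subseteq U$ have size at most $\kappa$, all but at most $\varepsilon n$ vertices of $U'\setminus K$ are spanned by $K$, and all but at most $\varepsilon n$ vertices of $U\setminus K^*$ are spanned by $K^*$, then (P1) and (P2) hold for some $S,T$.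

**Proof.** **Step 1: good vertices.** This step collects the vertices that both applications of Lemma 8 describe. Apply Lemma 8 to $K$, with $B',T(\cdot),\tau(\cdot)$. Apply its mirror image to $K^*$, with $B\subseteq U\setminus K^*$ the unspanned set, $W(x)\subseteq K^*$ the chosen $(s-1)$-sets for $x\notin K^*\cup B$, and $\varsigma(y)=N(y)\cap(K^*\cup B)$ for the lean $y$ of that application. Call $x\in U$ good if it is lean in the application to $K$, lies outside $K^*\cup B$, and is tight in the application to $K^*$. Call $y\in U'$ good if it is lean in the application to $K^*$, lies outside $K\cup B'$, and is tight in the application to $K$.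

As $n\ge3\kappa^2/\varepsilon$, we have $\kappa\le\varepsilon n$, so both values of $R$ are at most $(t-1)\cdot2\varepsilon n\le2t\varepsilon n$. On each side the number of vertices that are not good is at most
$$2t\varepsilon n+(s+1)2t\varepsilon n+2\varepsilon n=(2st+4t+2)\varepsilon n\le8st\varepsilon n=\varepsilon_1n,$$
using $s\ge2$. For good $x$ and good $y$, Lemma 8 says:

* (g1) $d(x)=t-1$, $N(x)\cap(K\cup B')=\tau(x)\subseteq K$ with $|\tau(x)|=s-1$, $T(y')=\tau(x)$ for all $y'\in N(x)\setminus\tau(x)$, and $N(x)\subseteq N(W(x))$.
* (g2) $d(y)=t-1$, $N(y)\cap(K^*\cup B)=\varsigma(y)\subseteq K^*$ with $|\varsigma(y)|=s-1$, $W(x')=\varsigma(y)$ for all $x'\in N(y)\setminus\varsigma(y)$, and $N(y)\subseteq N(T(y))$.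

So a good $x$ has $N(x)\cap K=\tau(x)$ and exactly $t-1-(s-1)=h$ neighbors in $U'\setminus K$; likewise a good $y$ has exactly $h$ neighbors in $U\setminus K^*$. Call these its outer neighbors.

**Step 2: few outer edges meet a vertex that is not good.** Let $e_1$ be the number of edges between $U\setminus K^*$ and $U'\setminus K$. Each good $x$ sends $s-1$ edges to $K$, and each good $y$ sends $s-1$ edges to $K^*$. So the number of edges meeting $K$ and the number meeting $K^*$ are each at least $(s-1)(1-\varepsilon_1)n$, and at most $\kappa^2$ edges meet both. Since $D-2(s-1)=h$,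
$$e_1\le Dn-2(s-1)(1-\varepsilon_1)n+\kappa^2=hn+2(s-1)\varepsilon_1n+\kappa^2 .$$
Good vertices $x$ lie outside $K^*$, so they are incident with at least $h(1-\varepsilon_1)n$ of these edges; the same holds for good $y$. So at most $(h+2(s-1))\varepsilon_1n+\kappa^2=D\varepsilon_1n+\kappa^2$ of them have an endpoint in $U$ that is not good, and the same for $U'$. In total at most
$$2D\varepsilon_1n+2\kappa^2\le 2D\varepsilon_1 n+\varepsilon_1n\le\varepsilon_2n$$
of them have an endpoint that is not good, where we used $2\kappa^2\le\varepsilon n\le\varepsilon_1n$.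

**Step 3: a vertex that is good to depth three.** This step finds the vertex from which we can walk. Let $L_0$ be the set of good vertices of both classes, and let $L_{j+1}$ be the set of $v\in L_j$ all of whose outer neighbors are in $L_j$. A vertex of $L_0\setminus L_1$ has an outer edge to a vertex that is not good, and different vertices of one side give different edges; so on each side at most $\varepsilon_2n$ vertices lie in $L_0\setminus L_1$. Let $j\ge1$ and $v\in L_j\setminus L_{j+1}$. Then $v$ has an outer neighbor $u\notin L_j$, and $u\in L_{j-1}$ because $v\in L_j$. So $u\in L_{j-1}\setminus L_j$. As $v$ is good, it lies outside $K\cup K^*$, so $v$ is one of the $h$ outer neighbors of $u$. By induction, on each side at most $h^j\varepsilon_2n$ vertices lie in $L_j\setminus L_{j+1}$. By (5),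
$$|L_3\cap U|\ge\big(1-\varepsilon_1-(1+h+h^2)\varepsilon_2\big)n>0 .$$

**Step 4: the sets $S$ and $T$, and (P1).** Fix $x^*\in L_3\cap U$ and put $T=\tau(x^*)$, $S=W(x^*)$. Since $T\subseteq N(x^*)\subseteq N(S)$, (P1) holds. Fix an outer neighbor $y^*$ of $x^*$, which exists because $h\ge1$; then $y^*\in L_2$. By (g1) for $x^*$, $T(y^*)=\tau(x^*)=T$. By (g2) for $y^*$, as $x^*\notin K^*$ gives $x^*\notin\varsigma(y^*)$, we have $\varsigma(y^*)=W(x^*)=S$.

**Step 5: what is known near $x^*$ and $y^*$.** This step collects the inclusions used for (P2).

(a) We have $d(y^*)=t-1$ and $S\subseteq N(y^*)\subseteq N(T)$. Every $x_2\in N(y^*)\setminus S$ is an outer neighbor of $y^*$, so $x_2\in L_1$. By (g1) for $x_2$, as $y^*\notin K$, $\tau(x_2)=T(y^*)=T$; so $T\subseteq N(x_2)$ and $d(x_2)=t-1$. Every $z\in N(x_2)\setminus T$ is an outer neighbor of $x_2$, hence good, and $T(z)=\tau(x_2)=T$; so $N(z)\subseteq N(T)$ by (g2).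

(b) We have $d(x^*)=t-1$ and $T\subseteq N(x^*)\subseteq N(S)$. Every $y_2\in N(x^*)\setminus T$ is an outer neighbor of $x^*$, so $y_2\in L_2$. By (g2) for $y_2$, $\varsigma(y_2)=W(x^*)=S$; so $S\subseteq N(y_2)$ and $d(y_2)=t-1$. Every $w\in N(y_2)\setminus S$ is an outer neighbor of $y_2$, hence good, and $W(w)=\varsigma(y_2)=S$; so $N(w)\subseteq N(S)$ by (g1).

The sets $N(y^*)\setminus S$ and $N(x^*)\setminus T$ have $h\ge1$ elements each.

**Step 6: (P2) in $U$.** We show that an arbitrary $x_1\notin N(T)$ is spanned by $S$, by comparing it with $y^*$. Since $N(y^*)\subseteq N(T)$, $x_1\not\sim y^*$.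

Suppose $N(x_1)$ spans $y^*$ through $T_3\subseteq N(x_1)$. As $d(y^*)=t-1$, all of $N(y^*)$ lies in $N(T_3)$. As $T\not\subseteq N(x_1)$, we have $T_3\ne T$, and there is $z\in T_3\setminus T$. Take $x_2\in N(y^*)\setminus S$. Then $x_2\in N(T_3)$, so $z\in N(x_2)\setminus T$, and (a) gives $x_1\in N(z)\subseteq N(T)$, a contradiction.

So by Lemma 2, $N(y^*)$ spans $x_1$ through some $W\subseteq N(y^*)$. If $W\ne S$, take $x_2\in W\setminus S$. Then $|N(x_1)\cap N(x_2)|\ge t-1=d(x_2)$, so $T\subseteq N(x_2)\subseteq N(x_1)$ by (a), a contradiction. So $W=S$, and $S$ spans $x_1$.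

**Step 7: (P2) in $U'$.** We show that an arbitrary $y_1\notin N(S)$ is spanned by $T$, by comparing it with $x^*$. Since $N(x^*)\subseteq N(S)$, $y_1\not\sim x^*$.

Suppose $N(y_1)$ spans $x^*$ through $W\subseteq N(y_1)$. As $d(x^*)=t-1$, $N(x^*)\subseteq N(W)$. As $S\not\subseteq N(y_1)$, there is $w\in W\setminus S$. Take $y_2\in N(x^*)\setminus T$. Then $w\in N(y_2)\setminus S$, and (b) gives $y_1\in N(w)\subseteq N(S)$, a contradiction.

So $N(x^*)$ spans $y_1$ through some $T_3\subseteq N(x^*)$. If $T_3\ne T$, take $y_2\in T_3\setminus T$. Then $|N(y_1)\cap N(y_2)|\ge t-1=d(y_2)$, so $S\subseteq N(y_2)\subseteq N(y_1)$ by (b), a contradiction. So $T_3=T$, and $T$ spans $y_1$. $\square$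

## 9. From a spanning set on one side to the other side

Lemma 9 needs small sets on both sides. The next lemma produces the second from the first, or else ends in Lemma 5.

**Lemma 10.** For each $\kappa$ there are $\kappa_2,c_2,n_2$ such that for $n\ge n_2$ the following holds. If $K\subseteq U'$, $|K|\le\kappa$, spans every vertex of $U'\setminus K$, then either some $(s-1)$-set $T\subseteq U'$ has $\langle T\rangle=U'$, or there is $K^*\subseteq U$ with $|K^*|\le\kappa_2$ spanning all but at most $c_2$ vertices of $U\setminus K^*$.

**Proof.** **Step 1: types.** This step sorts the vertices of $U$ by their neighbors in $K$. Apply Lemma 8 with $B'=\emptyset$, so $Y^\circ=U'\setminus K$. Put $R_0=t\kappa\ge R$ and $\Delta=t-1+2R_0$. Let $X_0$ be the set of vertices $x$ that are not lean, so $|X_0|\le R_0$. Vertices of $U'\setminus K$ have degree at most $\Delta$, and at most $(s+1)R_0$ of them are not tight. For lean $x$ we have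
$$N(x)\cap K=\tau(x),\qquad N(x)\setminus K\ne\emptyset,\qquad T(y)=\tau(x)\ \text{ for every } y\in N(x)\setminus K .\tag{6}$$
For an $(s-1)$-set $T\subseteq K$ let $X_T$ be the set of lean $x$ with $\tau(x)=T$. Put $M=\Delta(s+1)R_0+1$ and call $T$ popular if $|X_T|\ge M$. At most $M2^\kappa$ lean vertices have an unpopular type. So for $n>R_0+M2^\kappa$ there is a popular type.

**Step 2: at least two popular types.** We show that $K^*=X_0$ works: it spans every $x\in X_T$ with $T$ popular. Let $T'\ne T$ be another popular type. First we find a tight $y$ attached to $T'$. Each vertex of $X_{T'}$ has a neighbor in $U'\setminus K$, and such neighbors have degree at most $\Delta$. So at least $M/\Delta>(s+1)R_0$ vertices outside $K$ are adjacent to some member of $X_{T'}$, and one of them, $y$, is tight. Let $x'\in X_{T'}\cap N(y)$. By (6), $T(y)=T'$, so $N(y)\subseteq N(T')$. Since $N(x)\cap K=T\ne T'$, the set $T'$ is not contained in $N(x)$, so $x\not\sim y$.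

Suppose $N(x)$ spans $y$ through $T_3\subseteq N(x)$. As $d(y)=t-1$, $N(y)\subseteq N(T_3)$, so $x'\in N(T_3)$ and $T_3\subseteq N(x)\cap N(x')$. Then $T_3\cap K\subseteq T\cap T'$ has at most $s-2$ elements, so there is $z\in T_3\setminus K$. By (6), $T(z)=\tau(x)=T$ and $T(z)=\tau(x')=T'$, a contradiction.

So $N(y)$ spans $x$ through some $W\subseteq N(y)$. As $|N(x)\cap N(W)|\ge t-1\ge s>|N(x)\cap K|$, there is $z\in(N(x)\cap N(W))\setminus K$, and $T(z)=\tau(x)=T$. If some $x''\in W$ were lean, then $y,z\in N(x'')\setminus K$ would give $T'=T(y)=\tau(x'')=T(z)=T$, a contradiction. So $W\subseteq X_0$, and $X_0$ spans $x$. At most $M2^\kappa$ vertices of $U\setminus X_0$, those of unpopular type, may remain unspanned.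

**Step 3: exactly one popular type $T$.** Here either $T$ itself generates $U'$, or a vertex not spanned by $T$ supplies $K^*$. We have $|U\setminus X_T|\le c_0:=R_0+M2^\kappa$. If $T$ spans every vertex of $U'\setminus T$, then $\langle T\rangle=U'$ and the first alternative holds. Otherwise there is $y_0\notin T$ with $|N(y_0)\cap N(T)|\le t-2$. Since $X_T\subseteq N(T)$, $d(y_0)\le t-2+c_0$.

Let $x\in X_T\setminus N(y_0)$, and suppose that $N(x)$ spans $y_0$ through $T_3\subseteq N(x)$. Then $T_3\ne T$; pick $z\in T_3\setminus T$. As $N(x)\cap K=T$, we have $z\notin K$, so $d(z)\le\Delta$. Also $z\ne y_0$, because $z\sim x$, and $|N(z)\cap N(y_0)|\ge t-1$. By Lemma 7 there are at most $(t-1)2^{d(y_0)}$ such $z$, and each is adjacent to at most $\Delta$ vertices $x$. So there are at most $\Delta(t-1)2^{t-2+c_0}$ such $x$. For every other $x\in X_T\setminus N(y_0)$, Lemma 2 says that $N(y_0)$ spans $x$. So $K^*=N(y_0)$ works.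

In both steps we may take $\kappa_2=\max(R_0,t-2+c_0)$, $c_2=c_0+\Delta(t-1)2^{t-2+c_0}$, and any $n_2>R_0+M2^\kappa$. $\square$

The mirror image, starting from $K\subseteq U$, also holds.

## 10. Low vertices and the end of the proof of Theorem A

It remains to find a first small set. A vertex $x$ of bounded degree offers one: $N(x)$ is small and spans every $y\not\sim x$ for which $N(y)$ does not span $x$. Put $\omega=st$ and call a vertex low if its degree is less than $\omega$. For $x\in U$ let $B_x=\{y\not\sim x: N(x)\text{ does not span }y\}$, and for $y\in U'$ let $B'_y=\{x\not\sim y:N(y)\text{ does not span }x\}$.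

**Step 1: low vertices that work on both sides.** This is the easy case. Suppose some low $x_0\in U$ has $|B_{x_0}|\le\varepsilon n$ and some low $y_0\in U'$ has $|B'_{y_0}|\le\varepsilon n$. For $n\ge n_1(\omega)$, Lemma 9 with $K=N(x_0)$ and $K^*=N(y_0)$ gives (P1) and (P2), and Proposition 6 gives the bound.

Otherwise, exchanging the classes if necessary, every low $x\in U$ has $|B_x|>\varepsilon n$. We assume this from now on.

**Step 2: hubs.** This step shows that low vertices of $U$ are spanned by vertices of linear degree. Let $x\in U$ be low. For $y\in B_x$, Lemma 2 says that $N(y)$ spans $x$: there is $W_y\subseteq N(y)$ with $|W_y|=s-1$ and $|N(x)\cap N(W_y)|\ge t-1$. Since $x\not\sim y$, we have $x\notin W_y$, so all elements of $W_y$ lie in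
$$\Omega(x)=\{w\ne x:|N(w)\cap N(x)|\ge t-1\},\qquad |\Omega(x)|\le(t-1)2^\omega,$$
the bound being Lemma 7. So there are at most $((t-1)2^\omega)^{s-1}\le(t2^\omega)^s$ possibilities for $W_y$, and some $W$ equals $W_y$ for at least $\eta n$ vertices $y$, where $\eta=\varepsilon(t2^\omega)^{-s}$. Each element of $W$ is adjacent to all these $y$. Hence $W\subseteq H:=\{w\in U:d(w)\ge\eta n\}$, and $H$ spans $x$ through $W(x):=W$. As $e<Dn$, $|H|\le D/\eta$.

For $n\ge\omega/\eta$, low vertices are not in $H$. Let $I=\{x\in U\setminus H:d(x)\ge\omega\}$. Then $U$ is the disjoint union of $H$, $I$ and the set of low vertices of $U$.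

**Step 3: few vertices of intermediate degree.** This step bounds $|I|$, so that $H\cup I$ is a bounded set spanning the rest of $U$. Call an edge $xy$ with $x$ low normal if $W(x)\subseteq N(y)$. Each low $x$ has $|N(x)\cap N(W(x))|\ge t-1$ normal edges. Let $nn(y)$ be the number of non-normal edges at $y\in U'$, and put $\mu_y=|N(y)\cap I|$. Edges from $H\cup I$ are not normal. So if $|N(y)\cap H|\ge s-1$, then $nn(y)\ge s-1+\mu_y$. If $|N(y)\cap H|<s-1$, then $y$ has no normal edges, because $W(x)\subseteq H$ has size $s-1$; in this case
$$nn(y)=d(y)\ge\max(s,\mu_y)\ge\Big(1-\frac1s\Big)s+\frac1s\mu_y=s-1+\frac{\mu_y}s .$$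
So $nn(y)\ge s-1+\mu_y/s$ always. Since $\sum_y\mu_y=\sum_{x\in I}d(x)\ge\omega|I|$ and $\omega/s=t$,
$$Dn>e\ge(t-1)(n-|H|-|I|)+(s-1)n+t|I|=Dn-(t-1)|H|+|I| .$$
Hence $|I|\le(t-1)|H|$, and $H\cup I$ has size at most $\kappa:=tD/\eta$, a constant. By Step 2 it spans every vertex of $U$ outside it.

**Step 4: conclusion.** We now feed $H\cup I$ into Section 9. For $n\ge n_2(\kappa)$, Lemma 10 with the classes exchanged leaves two alternatives. In the first, an $(s-1)$-set in $U$ has closure $U$, and Lemma 5 gives the bound. In the second, a set of size at most $\kappa_2$ in $U'$ spans all but at most $c_2$ vertices of $U'$ outside it. Then for $n\ge c_2/\varepsilon$ and $n\ge n_1(\max(\kappa,\kappa_2))$, Lemma 9 applied to this set in $U'$ and to $H\cup I$ in $U$ gives (P1) and (P2), and Proposition 6 gives the bound.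

All thresholds used, namely $s$, $n_1(\omega)$, $\omega/\eta$, $n_2(\kappa)$, $c_2/\varepsilon$ and $n_1(\max(\kappa,\kappa_2))$, depend only on $s$ and $t$. This proves Theorem A for $2\le s<t$. The case $s=t$ is Proposition 1, and the case $1=s<t$ was settled after Proposition 6. So Theorem A holds for all $1\le s\le t$, and the conjecture is true. $\blacksquare$
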